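# Pseudoholomorphic planes in symplectic nilmanifolds

## Halving a domain with round holes

We begin with a picture in the plane. Let $H_1,\dots,H_m\subset\hat{\mathbb C}$, $m\ge1$, be pairwise disjoint closed round discs of positive radius, called *holes*, with $\infty$ in the interior of one of them. The other holes are ordinary Euclidean discs. Put
$$\Sigma=\hat{\mathbb C}\setminus\bigcup_{i=1}^mH_i,\qquad \partial\Sigma=\bigcup_i\partial H_i,\qquad d(z)=\mathrm{dist}(z,\partial\Sigma)\quad(z\in\Sigma).$$
Let $\mu$ be a Borel measure without atoms carried by $\partial\Sigma$, of finite total mass $w>0$. Write $D_s=\{|z|<s\}$, $C_s=\{|z|=s\}$, and $|U|$ for the area of $U$. For $0<t\le1$ let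
$$N_t=\{z\in\Sigma:\ 1<|z|<2,\ d(z)<t\}.$$

**Lemma 1 (halving annulus).** Let $\kappa=\frac1{32}$. After an affine change of the coordinate $z$ one has, for every $s\in(1,2)$,
$$\kappa w\le\mu(D_s)\le\tfrac w2 ,$$
and, with an absolute constant $C_0$, for $0<t\le1$,
$$|N_t|\le C_0(\sqrt m\,t+mt^2),\qquad |N_t|\le 3\pi .\tag{1}$$

*Proof.* **Step 1: choose the scale so that the mass is balanced.** Let $r_0$ be the infimum of the radii of closed Euclidean discs with $\mu\ge\kappa w$. Such discs exist, since $\partial\Sigma$ is compact in $\mathbb C$. Choose discs $\bar D(z_k,r_k)$ of this kind with $r_k\to r_0$. They meet the compact set $\partial\Sigma$, so the $z_k$ are bounded, and we may assume $z_k\to z$. For each $\varepsilon>0$, $\bar D(z_k,r_k)\subset\bar D(z,r_0+\varepsilon)$ for large $k$, so $\mu(\bar D(z,r_0+\varepsilon))\ge\kappa w$. Letting $\varepsilon\to0$ gives $\mu(\bar D(z,r_0))\ge\kappa w$. Since $\mu$ has no atoms, $r_0>0$. By an affine change, this disc becomes $\bar D_1$. Now closed discs of radius less than $1$ have $\mu<\kappa w$. The square $[-2,2]^2\supset\bar D_2$ is a union of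 $16$ unit squares, each contained in a closed disc of radius $0.9$, so $\mu(\bar D_2)<16\kappa w=\frac w2$. For $s\in(1,2)$ we get $\kappa w\le\mu(\bar D_1)\le\mu(D_s)\le\mu(\bar D_2)<\frac w2$.

**Step 2: bound the collar of one hole.** If $H$ is a Euclidean disc of radius $r$, then the set of $z\in D_2\setminus H$ with $\mathrm{dist}(z,H)<t$ has area at most $\pi\big((r+t)^2-r^2\big)=\pi(2rt+t^2)$. It also has area at most $4\pi t$: a circle of radius $r+u$ concentric with $\partial H$ meets $D_2$ in a part of the boundary of the convex set $\{\text{disc of radius }r+u\}\cap\bar D_2$, whose perimeter is at most that of $\bar D_2$, namely $4\pi$. Integrate over $u\in(0,t)$. The bound $4\pi t$ holds in the same way for the hole containing $\infty$, with concentric circles inside the complementary disc.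

**Step 3: count the holes that matter.** If $z\in N_t$, the point of $\partial\Sigma$ nearest to $z$ is at distance less than $1$ from $z$, so $\mathrm{dist}(z,H_i)<t$ for some hole $H_i$ meeting $D_3$. A bounded hole of radius $\ge1$ meeting $D_3$ contains a closed unit disc that meets $D_3$, and this disc lies in $\bar D_5$. By disjointness and area there are at most $25$ such holes. The holes of radius $r_i<1$ meeting $D_3$ lie in $D_5$, so $\sum r_i^2\le25$, and $\sum r_i\le5\sqrt m$ by Cauchy–Schwarz. With Step 2,
$$|N_t|\le26\cdot4\pi t+\sum_{r_i<1}\pi(2r_it+t^2)\le104\pi t+10\pi\sqrt m\,t+\pi mt^2 ,$$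
which gives the first part of (1), as $m\ge1$. The second part is the area of the annulus. $\square$

The shape of (1) is the true one. For $k^2$ discs of radius $\frac1{4k}$ centered at the points of a square grid of side $\frac1k$, the collars of width $t\le\frac1{4k}$ are disjoint and have total area $k^2\pi(\frac t{2k}+t^2)=\pi(\frac12kt+k^2t^2)$, with $k=\sqrt m$ for the number $m=k^2$ of these holes.

Here is what the lemma is for. Let $v$ be a map from $\Sigma$ to a Riemannian manifold with $|dv(z)|\le c/d(z)$. Let $\mu$ be the length of $v|_{\partial\Sigma}$ plus one unit of mass for each hole. The average over $s\in(1,2)$ of the length of $v|_{C_s\cap\Sigma}$ is $\int|dv|\,dA$ over the annulus, and (1) bounds $\int\frac1d\,dA$ by about $\sqrt m$ times a logarithm. So some circle $C_s$ cuts $\Sigma$ into two pieces, each with a definite fraction of the mass, along a curve whose image is short compared with $w$. If cutting is that cheap, one can cut again and again, and the area of $v(\Sigma)$ turns out to be bounded *linearly* by $w$. This linear isoperimetric inequality is what will decide the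 following question about complex lines.

## Planes in nilmanifolds

Everything is smooth ($C^\infty$), and $D=D_1$ is the open unit disc.

**Definition (nilmanifold).** A *nilmanifold* is a compact quotient $\Gamma\backslash G$ of a connected, simply connected nilpotent Lie group $G$ of positive dimension by a lattice $\Gamma$. An *invariant* symplectic form on it is one induced by a left-invariant symplectic form on $G$; then $\dim G$ is even. A nilmanifold with such a form is a *symplectic nilmanifold*.

The universal cover of $\Gamma\backslash G$ is $G$. Tori $\mathbb R^{2n}/\mathbb Z^{2n}$ are the abelian case. The first non-abelian example is the *Kodaira–Thurston manifold*, a quotient of $H\times\mathbb R$, where $H$ is the $3$-dimensional Heisenberg group. Concretely, $H\times\mathbb R$ is $\mathbb R^4$ with the product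
$$(x,y,z,t)(x',y',z',t')=(x+x',\,y+y',\,z+z'+xy',\,t+t'),$$
and one can take for $\Gamma$ the integer points. The forms $dx$, $dy$, $dz-x\,dy$, $dt$ are left-invariant, and
$$\omega=dx\wedge(dz-x\,dy)+dy\wedge dt$$
is an invariant symplectic form: it is closed because $d\big(dx\wedge(dz-x\,dy)\big)=dx\wedge dx\wedge dy=0$, and $\omega^2=2\,dx\wedge dz\wedge dy\wedge dt\neq0$.

**Definition (tame).** An almost complex structure $J$ is *tamed* by $\omega$ if $\omega(v,Jv)>0$ for every nonzero tangent vector $v$. A $J$*-holomorphic map* $u$ from a Riemann surface $(W,i)$ is a smooth map with $du\circ i=J\circ du$.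

On an oriented surface with an area form, taming says just that $J$ rotates in the positive direction.

Bangert's theorem says that for every $n\ge1$ and every $J$ on $T^{2n}$ tamed by the standard symplectic form there is a nonconstant $J$-holomorphic map $\mathbb C\to T^{2n}$. The question, from Spencer Cattalani, "Ahlfors Currents and Symplectic Non-Hyperbolicity", arXiv:2504.10790 (2025), is whether the same holds for the Kodaira–Thurston manifold with any $J$ tamed by an invariant symplectic form, and, more generally, for every symplectic nilmanifold. The answer to both parts is yes.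

**Theorem A.** Let $X=\Gamma\backslash G$ be a nilmanifold of dimension $2n\ge2$, $\omega$ an invariant symplectic form, $J$ an almost complex structure on $X$ tamed by $\omega$. Then there is a nonconstant $J$-holomorphic $u:\mathbb C\to X$. Moreover $u$ can be chosen with $|du|\le|du(0)|=1$ for the metric $g(v,w)=\frac12(\omega(v,Jw)+\omega(w,Jv))$.

Two cases can be done by hand. If $\dim X=2$, then $G=\mathbb R^2$ and $(X,J)$ is a Riemann surface of genus $1$, so its universal covering $\mathbb C\to X$ is a nonconstant $J$-holomorphic map. If $J$ is induced by a *left-invariant* structure on $G$, take a central $z\neq0$ in the Lie algebra. Then $[z,Jz]=0$, so $u(s+it)=\Gamma\exp(sz+tJz)$ has $\partial_su=z$ and $\partial_tu=Jz$ as left-invariant fields, and $u$ is $J$-holomorphic. A general tame $J$ has no symmetry at all, and neither argument says anything about it.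

What survives for general $J$ is the coarse geometry of the universal cover. The theorem will follow from a criterion that isolates the two properties used.

**Theorem B.** Let $(X,\omega)$ be a closed connected symplectic manifold of dimension $2n\ge2$ with universal cover $\tilde X$, equipped with a metric lifted from $X$. Assume:

* (A1) $\omega=d\lambda$ on $\tilde X$, and there are $C$ and $\beta\in(0,\frac12)$ with $|\Omega(\gamma)|\le C\ell^2e^{\ell^\beta}$ for every piecewise $C^1$ loop $\gamma$ in $\tilde X$ of length $\ell$, where $\Omega(\gamma):=\int_\gamma\lambda$.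
* (A2) There are $R_j\to\infty$, points $x_j\in\tilde X$ and symplectic embeddings $\Phi_j$ of the balls $B(x_j,R_j)\subset\tilde X$ into $\{|y|<\rho_j\}\subset(\mathbb R^{2n},\omega_{std})$, $\rho_j\ge1$, with $\frac{\log\rho_j}{R_j}\to0$.

Then for every $J$ on $X$ tamed by $\omega$ there is a nonconstant $J$-holomorphic $u:\mathbb C\to X$ with $|du|\le|du(0)|=1$, for the metric $g$ of Theorem A.

The number $\Omega(\gamma)$ does not depend on $\lambda$, since $\tilde X$ is simply connected and two primitives differ by an exact form. The choice of metric on $X$ is also immaterial. Another metric changes lengths by factors in $[A^{-1},A]$. Since $e^{(A\ell)^\beta}\le C'e^{\ell^{\beta'}}$ when $\beta<\beta'<\frac12$, (A1) survives with new constants. Replacing $R_j$ by $R_j/A$ preserves (A2).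

## Polynomial geometry of nilpotent groups

**The Kodaira–Thurston case by hand.** Use the metric with orthonormal coframe $dx,dy,dz-x\,dy,dt$. Since $-x\,dx\wedge dy=dx\wedge d(-xy)$,
$$\omega=dx\wedge d(z-xy)+dy\wedge dt .$$
So $\Phi=(x,z-xy,y,t)$ is a global symplectic diffeomorphism onto $\mathbb R^4$ with its standard form. On the ball of radius $R$ about $e$ we have $|x|,|y|,|t|\le R$ and $|z|\le\int|dz-x\,dy|+\int|x||dy|\le R+R^2$, so $|\Phi|\le C(1+R)^2$, which is (A2). For (A1), use $\lambda=x\,d(z-xy)+y\,dt=x(dz-x\,dy)-xy\,dx+y\,dt$. A loop of length $\ell$ can be left-translated to start at $e$ without changing $\ell$ or $\Omega$. Along it $|x|,|y|\le\ell/2$, so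
$$|\Omega(\gamma)|\le\ell\Big(\frac\ell2+\frac{\ell^2}4+\frac\ell2\Big)=\ell^2+\frac{\ell^3}4\le C\ell^2e^{\ell^{1/4}} .$$

Now let $G$ be any simply connected nilpotent group with Lie algebra $\mathfrak g$ and left-invariant symplectic form $\omega$. The map $\exp:\mathfrak g\to G$ is a diffeomorphism, and we use it as a coordinate system. By the Baker–Campbell–Hausdorff formula, multiplication is polynomial in these coordinates, and so are left- and right-invariant vector fields and forms. Use a left-invariant metric; it is lifted from $X$.

**Lemma 2.** There are $C,k$ with $|\log p|\le C\,r(1+r)^k$, where $r=d(e,p)$.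

*Proof.* Let $\gamma$ be a piecewise $C^1$ path from $e$, $x=\log\gamma$, $\xi=\gamma^{-1}\dot\gamma$, and let $L(t)=\int_0^t|\xi|$ be its length up to time $t$. The derivative of the exponential map gives $\xi=\frac{1-e^{-\mathrm{ad}_x}}{\mathrm{ad}_x}\dot x$, hence
$$\dot x=\frac{\mathrm{ad}_x}{1-e^{-\mathrm{ad}_x}}\xi=\xi+\sum_{i\ge1}b_i\,\mathrm{ad}_x^i\xi ,$$
a finite sum by nilpotency. Let $\mathfrak g^1=\mathfrak g$, $\mathfrak g^{j+1}=[\mathfrak g,\mathfrak g^j]$, choose complements $\mathfrak g^j=V_j\oplus\mathfrak g^{j+1}$, and write $x=\sum x_j$ with $x_j\in V_j$. Expand $\mathrm{ad}_x^i\xi$ into brackets $[x_{k_1},[\dots,[x_{k_i},\xi]]]$. If some $k_a\ge j$, the bracket lies in $\mathfrak g^{j+1}$, because $[\mathfrak g^j,\mathfrak g]\subset\mathfrak g^{j+1}$, and has no $V_j$-component. So the $V_j$-component of $\dot x-\xi$ is polynomial in $x_1,\dots,x_{j-1}$ and linear in $\xi$. By induction on $j$, $|\dot x_j|\le C(1+L)^{k_j}|\xi|$ and $|x_j(t)|\le CL(t)(1+L(t))^{k_j}$. $\square$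

**Verification of (A1).** Left translation changes neither length nor $\Omega$, so let the loop $\gamma$ of length $\ell$ start at $e$. Put $x(t)=\log\gamma(t)$ and fill by the cone $(s,t)\mapsto sx(t)$, $s\in[0,1]$. In exponential coordinates $|\omega_x|\le C(1+|x|)^k$ and $|\dot x|\le C(1+|x|)^k|\xi|$, so by Stokes and Lemma 2,
$$|\Omega(\gamma)|\le\int\!\!\int_0^1|\omega_{sx}(x,s\dot x)|\,ds\,dt\le\int C(1+|x|)^{2k}|x||\xi|\,dt\le C\ell^2(1+\ell)^{K'}\le C\ell^2e^{\ell^{1/4}} .$$

**Lemma 3.** There is a symplectic diffeomorphism $\Phi:(G,\omega)\to(\mathbb R^{2n},\omega_{std})$ which is polynomial in exponential coordinates.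

*Proof.* Induction on $n$; the case $n=0$ is trivial.

**Step 1: split off a symplectic plane by Hamiltonians of left translations.** Let $z\ne0$ be central in $\mathfrak g$ and $y\in\mathfrak g$ with $\omega(z,y)=1$. For $v\in\mathfrak g$ let $v^R$ be the right-invariant field, which generates the flow $x\mapsto\exp(tv)x$. This flow consists of left translations, so it preserves $\omega$, and $i_{v^R}\omega$ is closed with polynomial coefficients. Hence $i_{v^R}\omega=dh_v$ with $h_v$ polynomial and $h_v(e)=0$. Since $[z^R,y^R]=0$ and both fields preserve $\omega$, $d(\omega(z^R,y^R))=\pm i_{[z^R,y^R]}\omega=0$, and so $\omega(z^R,y^R)\equiv1$. Thus $dh_z(y^R)=1$, $dh_z(z^R)=0$, $dh_y(z^R)=-1$, $dh_y(y^R)=0$. With $a(s,t)=\exp(sy+tz)=\exp(sy)\exp(tz)$ this integrates to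
$$h_z(a(s,t)x)=h_z(x)+s,\qquad h_y(a(s,t)x)=h_y(x)-t .\tag{2}$$
Let $S=\{h_z=h_y=0\}$, a closed submanifold, since $dh_z,dh_y$ are independent. By (2) the map $\Psi:\mathbb R^2\times S\to G$, $\Psi(s,t,x)=a(s,t)x$, is a diffeomorphism with inverse $p\mapsto(s,t,x)=(h_z(p),-h_y(p),a(s,t)^{-1}p)$, which is polynomial.

**Step 2: the form splits.** $\Psi$ maps $\partial_s,\partial_t$ to $y^R,z^R$. For $\xi\in TS$, (2) gives $\omega(y^R,a_*\xi)=dh_y(a_*\xi)=dh_y(\xi)=0$, and likewise $\omega(z^R,a_*\xi)=0$. Also $\omega(y^R,z^R)=-1$, and $\omega(a_*\xi,a_*\eta)=\omega(\xi,\eta)$ by left invariance. Hence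
$$\Psi^*\omega=dt\wedge ds+\omega|_S ,$$
and $\omega|_S$ is symplectic.

**Step 3: identify $S$ with a smaller nilpotent group.** As $z$ is central, $z^R$ is also left-invariant, so $dh_z=i_{z^R}\omega$ is left-invariant. Then $x\mapsto h_z(px)-h_z(x)$ has zero differential, so $h_z$ is a homomorphism to $\mathbb R$, and differentiating along $\exp(tv)$ gives $h_z(\exp v)=\omega(z,v)$. Its kernel is $N=\exp\mathfrak n$ with $\mathfrak n=\{v:\omega(z,v)=0\}$, an ideal containing $z$. Let $Z=\exp(\mathbb Rz)$, $G_1=N/Z$, $\pi:N\to G_1$; $G_1$ is simply connected nilpotent of dimension $2n-2$. The form $\omega|_N$ is closed and left-invariant, with kernel at $e$ equal to $\mathfrak n\cap\mathfrak n^\perp=\mathfrak n\cap\mathbb Rz=\mathbb Rz$. So its kernel is everywhere tangent to the $Z$-cosets, and being closed it is invariant along them. Hence $\omega|_N=\pi^*\omega_1$ with $\omega_1$ a left-invariant symplectic form on $G_1$.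

We have $S\subset N$, and by (2) with $s=0$ each $Z$-coset $Zx$ in $N$ meets $S$ exactly once, at $\exp(h_y(x)z)x$. So $\pi|_S:S\to G_1$ is a diffeomorphism with inverse $\pi(x)\mapsto\exp(h_y(x)z)x$, and $(\pi|_S)^*\omega_1=\omega|_S$. In exponential coordinates $\pi$ is the linear projection $\mathfrak n\to\mathfrak n/\mathbb Rz$. With $\Phi_1:G_1\to\mathbb R^{2n-2}$ from the induction hypothesis, $\Phi(p)=(t,s,\Phi_1(\pi(x)))$, where $(s,t,x)=\Psi^{-1}(p)$, is a polynomial symplectic diffeomorphism. $\square$

In the Kodaira–Thurston case with $z=\partial_z$, $y=-\partial_x$ one finds $h_z=-x$, $h_y=xy-z$, $N=\{x=0\}$, $G_1=\mathbb R^2$ with coordinates $(y,t)$ and $\omega_1=dy\wedge dt$, which returns the Darboux coordinates found by hand, up to order and sign.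

**Verification of (A2).** By Lemmas 2 and 3, $|\Phi|\le C(1+R)^k$ on $B(e,R)$. So (A2) holds with $x_j=e$, $\rho_j=C(1+R_j)^k+1$ and any $R_j\to\infty$.

Hence Theorem B implies Theorem A. From now on $(X,\omega,J)$ is as in Theorem B.

**Conventions.** $J$ also denotes the lift to $\tilde X$, and lengths are for $g$, so $|v|^2=\omega(v,Jv)$. The metric $g$ is $J$-Hermitian and invariant under deck transformations, hence complete on $\tilde X$ with injectivity radius at least some $\iota>0$. If $v$ is $J$-holomorphic on a Riemann surface, then $|dv(i\xi)|=|J\,dv\,\xi|=|dv\,\xi|$ and $dv(i\xi)\perp dv\,\xi$, so $v$ is conformal; $|dv|:=|dv\,\xi|$ for $|\xi|=1$ does not depend on $\xi$, and $v^*\omega=|dv|^2dA$. Put $E(v|_U)=\int_Uv^*\omega=\int_U|dv|^2dA\ge0$. The length of $v$ along a curve (its $v$-length) is $\int|dv|\,ds$. $C$ denotes constants that may change, but never depend on the curves, on $j$ or on $R_j$.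

## Derivative bounds in the absence of planes

**Lemma 4 (Brody).** If $\sup\{|du(0)|:u:D\to X\ J\text{-holomorphic}\}=\infty$, there is a $J$-holomorphic $u:\mathbb C\to X$ with $|du|\le1=|du(0)|$.

*Proof.* Take $u_k$ with $|du_k(0)|\to\infty$. Replacing $u_k(z)$ by $u_k(z/2)$ we may assume that $u_k$ is smooth on $\bar D$. Let $|du_k(z)|(1-|z|^2)$ be maximal at $z_k$; the maximum is at least $|du_k(0)|$. For an automorphism $\varphi$ of $D$ one has $|\varphi'(z)|(1-|z|^2)=1-|\varphi(z)|^2$. So composing $u_k$ with an automorphism taking $0$ to $z_k$ gives $\hat u_k$ with $|d\hat u_k(z)|(1-|z|^2)\le|d\hat u_k(0)|=:M_k\to\infty$. Then $v_k(\zeta)=\hat u_k(\zeta/M_k)$ on $|\zeta|<M_k$ satisfies $|dv_k(\zeta)|\le(1-|\zeta|^2/M_k^2)^{-1}$ and $|dv_k(0)|=1$. By elliptic regularity (for $J$-holomorphic maps into a compact manifold, locally uniform derivative bounds imply $C^\infty_{loc}$ bounds; McDuff–Salamon, *J-holomorphic Curves and Symplectic Topology*, Ch. 4, App. B), a subsequence converges in $C^\infty_{loc}$ to the required $u$. $\square$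

*Assume from now on, for contradiction, that the conclusion of Theorem B fails.* Then the supremum in Lemma 4 is finite. Rescaling discs, and projecting to $X$ when the target is $\tilde X$, we get $c_1\ge1$ such that every $J$-holomorphic map $v$ into $X$ or $\tilde X$, defined on the disc of radius $d$ about $z\in\mathbb C$, satisfies
$$|dv(z)|\le c_1/d .\tag{3}$$

**Smoothed distance.** There is $K\ge1$, depending only on $(X,g)$, such that for every $\hat x\in\tilde X$ there is a smooth $b:\tilde X\to\mathbb R$ with $|b-d(\hat x,\cdot)|\le1$ and $|db|\le K$. To see this, take a finite partition of unity on $X$ subordinate to balls of radius $\varepsilon<\min(\frac12,\mathrm{inj}(X))$. Such a ball $B(p,\varepsilon)$ is evenly covered, and its preimage is the disjoint union of the balls $B(\tilde p,\varepsilon)$ over the preimages $\tilde p$ of $p$: a point in two of them would give two different geodesics of length $<\mathrm{inj}(X)$ from one point to $p$. Lifting gives a partition of unity $(\psi_k)$ on $\tilde X$ with $\mathrm{supp}\,\psi_k\subset B(p_k,\varepsilon)$ and $\sum_k|d\psi_k|\le K$. Put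 $b=\sum_kd(\hat x,p_k)\psi_k$. Then $|b-d(\hat x,\cdot)|\le\varepsilon\le\frac12$. Since $\sum_kd\psi_k=0$, at a point $y$ we have $|db|=\big|\sum_k(d(\hat x,p_k)-d(\hat x,y))\,d\psi_k\big|\le\varepsilon\sum_k|d\psi_k|\le K$.

The next lemma says that a $J$-curve passing through the center of a small ball has a definite area in it.

**Lemma 5 (monotonicity).** Let $\tau=\min(\frac1{4K},\frac\iota2)$. There is $c_2>0$ such that: if $v:W\to\tilde X$ is $J$-holomorphic on a Riemann surface $W$, $x\in W$, $Q$ is the component of $v^{-1}(B(v(x),\tau))$ containing $x$, $\bar Q$ is compact in $W$, and $v|_Q$ is nonconstant, then $E(v|_Q)\ge c_2$.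

*Proof.* **Step 1: set up the level sets.** Let $\delta=d(v(x),v(\cdot))$ on $\bar Q$. Since $\tau<\iota$, it is smooth on $Q$ where positive, and $|d\delta|\le|dv|$. Put $A(t)=E(v|_{Q\cap\{\delta<t\}})$. A boundary point $p$ of $Q$ has $\delta(p)=\tau$: if $\delta(p)<\tau$, then $p$ lies in the open set $v^{-1}(B(v(x),\tau))$, in a component meeting $Q$, so in $Q$, which is open. Hence for $t<\tau$ the set $Q\cap\{\delta\le t\}$ is compact, and for almost every $t$ it has smooth boundary $\{\delta=t\}\cap Q$ (Sard). Let $\ell(t)$ be the $v$-length of this boundary.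

**Step 2: two inequalities.** By the coarea formula
$$A(t_2)-A(t_1)\ge\int_{Q\cap\{t_1<\delta<t_2\}}|dv||d\delta|\,dA=\int_{t_1}^{t_2}\ell(t)\,dt ,$$
so $A'\ge\ell$ almost everywhere. By Stokes, $A(t)$ is the sum of $\Omega$ over the images of the boundary curves. So by (A1), if $\ell(t)\le1$ then $A(t)\le\sum C\ell_i^2e\le Ce\,\ell(t)^2$.

**Step 3: $A>0$.** If $A(t)=0$ for some $t>0$, then $v$ is constant, equal to $v(x)$, on the component $Q_0$ of $Q\cap\{\delta<t\}$ containing $x$. A limit point of $Q_0$ in $Q$ has $\delta=0<t$, so it lies in $Q_0$. Thus $Q_0$ is open and closed in $Q$ and $v|_Q$ is constant, which is excluded.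

**Step 4: integrate.** Where $A\le1$ we have $A'\ge c\sqrt A$ almost everywhere with $c=\min(1,(Ce)^{-1/2})$: if $\ell\le1$ this is Step 2, and if $\ell>1$ then $A'\ge1\ge\sqrt A$. So $(\sqrt A)'\ge c/2$ there. Since $\sqrt A$ is nondecreasing, either $A$ exceeds $1$ or $\sqrt{A}$ reaches at least $c\tau/2$. Hence $E(v|_Q)\ge\min(1,c^2\tau^2/4)=:c_2$. $\square$

## What quadratic isoperimetry gives, and what is missing

Condition (A2) invites the following plan. Put the big symplectic ball $\Phi_j(B(x_j,R_j))$ into $S^2\times T^{2n-2}$, where the sphere has area $2\pi\rho_j^2$. Extend $J$, and use Gromov's theorem to find a holomorphic sphere $u$ of area $2\pi\rho_j^2$ through the center. Inside the ball it is a $J$-curve $v$ in $\tilde X$. Let $a(r)$ be its area at distance less than $r$ from the center, and let $\ell(r)$ be the length of the boundary of that part. Lower bounds for $a$ should collide with $a\le2\pi\rho_j^2$.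

The natural lower bound comes from the argument of Lemma 5: $a'\ge\ell$, combined with an isoperimetric inequality. On the flat torus, $|\Omega|\le\ell^2/4$ (take $\lambda=\frac12\sum(x_k\,dy_k-y_k\,dx_k)$ centered at a point of the loop). So $a'\ge2\sqrt a$ and $a(r)\ge r^2$. But $\rho_j$ is about $R_j$, so this is no contradiction. On the Kodaira–Thurston manifold $|\Omega|\le\ell^2+\frac14\ell^3$ gives only $a'\ge c\,a^{1/3}$ for $a\ge1$, hence growth like $r^{3/2}$, against $\rho_j^2\approx R_j^4$. Nothing better can come out of these two ingredients: a complex line in $\mathbb C^n$ over the standard torus has $a(r)=\pi r^2$.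

That example also shows what has not been used, since there a line exists, and (3) fails: $v(z)=z$ on a disc of radius $d$ has $|dv(0)|=1>c_1/d$ once $d>c_1$. If (3) could be used to obtain a *linear* inequality $a\le C\ell$, then $a'\ge a/C$ would give exponential growth, and (A2) says precisely that $\rho_j^2$ is subexponential.

Inserting (3) directly into the energy is useless: on the unit disc
$$\int_{|z|<1-\delta}\frac{dA}{(1-|z|)^2}=2\pi\Big(\frac1\delta-1+\log\delta\Big),$$
which blows up like $1/\delta$. The *first* power of $1/d$ diverges only logarithmically. So (3) should be used to bound lengths of cuts, and this is where Lemma 1 enters. The logarithm will be tamed by the a priori bound from (A1), and the condition $\beta<\frac12$ is what makes this work. Finally, the part of a sphere inside a ball need not be a disc: it is a planar domain with an uncontrolled number $m$ of boundary circles. So $m$ must appear in the inequality, and must later be controlled separately.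

## The linear isoperimetric inequality for planar curves

**Definition (admissible pair, weight).** An *admissible pair* $(\Sigma,v)$ is a domain $\Sigma\subset\hat{\mathbb C}$ bounded by $m\ge1$ disjoint real-analytic Jordan curves, together with a $J$-holomorphic map $v$ from a neighborhood of $\bar\Sigma$ to $\tilde X$. Let $\ell$ be the $g$-length of $v|_{\partial\Sigma}$. The *weight* is $w=\ell+m\ge1$.

For instance, $\Sigma=\{1<|z|<2\}$ with $v(z)=z$ into a complex line of the flat $\mathbb C^n$ has $\ell=6\pi$, $m=2$, $w=6\pi+2$ and $E=3\pi$. (In this flat setting (3) is false; the example only illustrates the definition.)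

By Stokes and (A1), summing over the boundary curves of lengths $\ell_i$,
$$E(\Sigma)\le\sum_iC\ell_i^2e^{\ell_i^\beta}\le Cw^2e^{w^\beta}.\tag{4}$$

**Lemma 6 (smoothing).** Let $P\subset\hat{\mathbb C}$ be a domain bounded by $m\ge1$ disjoint Jordan curves which are piecewise smooth with finitely many corners, of interior angles in $(0,\pi)$, and let $v$ be $J$-holomorphic near $\bar P$. For every $\varepsilon>0$ there is a domain $P_\varepsilon\subset P$, bounded by $m$ disjoint analytic Jordan curves, with total boundary $v$-length at most that of $\partial P$ plus $\varepsilon$, and $E(P_\varepsilon)\ge E(P)-\varepsilon$.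

*Proof.* By a Möbius map we may assume $\bar P\subset\mathbb C$.

**Step 1: round the corners.** Near a corner there is a local diffeomorphism taking $P$ to the quadrant $\{x>0,y>0\}$. Replace the boundary near the corner by a smooth convex arc in the closed quadrant which joins smoothly to the two axes at distance $\eta$ from the corner. The new curves are smooth. A set of diameter $O(\eta)$ is cut off from $P$, the rest stays connected, and lengths change by $O(\eta)$. So we may assume that the curves are smooth.

**Step 2: make the curves analytic.** Push each boundary curve $c$ inward to $c_\eta=c+\eta\nu$, with $\nu$ the inner unit normal, and replace $c_\eta$ by a Fourier partial sum close to it in $C^1$. In a collar $c\times[0,\eta_0)$ of $c$, the curve $c_\eta$ is the level $\eta$, and a curve $C^1$-close to it is the graph of a function close to $\eta$. So for small $\eta$, and then a good enough approximation, the new curves are disjoint embedded analytic Jordan curves in $P$. They bound the domain $P_\varepsilon$ obtained from $P$ by removing the part of each collar below the graph. Lengths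 converge by $C^1$-convergence, and energies because the removed area tends to $0$, as $v$ is smooth near $\bar P$. $\square$

**Proposition 7.** There is $C_*$ with $E(\Sigma)\le C_*(\ell+m)$ for all admissible pairs. By Lemma 6 with $\varepsilon\to0$, the same holds if $\Sigma$ is bounded by $m\ge1$ disjoint smooth Jordan curves.

The engine is the following lemma.

**Lemma 8 (cutting).** Let $\kappa=\frac1{32}$ and fix $\sigma\in(\frac12+\beta,1)$. There is $C$ such that for every admissible $(\Sigma,v)$ of weight $w$ there are $t\in[\kappa,\frac12]$ and admissible pairs $\Sigma',\Sigma''$ of weights $\le x':=tw+Cw^\sigma+2$ and $\le x'':=(1-t)w+Cw^\sigma+2$ respectively, with $E(\Sigma)\le E(\Sigma')+E(\Sigma'')+1$.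

*Proof.* **Step 1: make the holes round.** By Koebe's theorem (Goluzin, *Geometric Theory of Functions of a Complex Variable*, Ch. V; Conway, *Functions of One Complex Variable II*, Ch. 15) there is a conformal map $f$ from $\Sigma$ onto a domain whose complementary components are round closed discs or points. We show that $f$ extends conformally to a neighborhood of $\bar\Sigma$.

Points do not occur. Let $p$ be an isolated point of the complement of $f(\Sigma)$. After a Möbius map $\Sigma$ is bounded, so $f^{-1}$ extends holomorphically over $p$, with some value $q$. As $\zeta\to p$, $f^{-1}(\zeta)$ leaves every compact subset of $\Sigma$, so $q\in\partial\Sigma$. The extended map is nonconstant, hence open, so a punctured neighborhood of $q$ lies in $\Sigma$ and $q$ is an isolated boundary point. A Jordan curve has no such point.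

Ends correspond. Shrinking collars of a boundary curve $c$ in $\Sigma$ have connected images leaving every compact subset of $f(\Sigma)$, so $f(z)$ tends to one boundary circle as $z\to c$. The same applies to $f^{-1}$, so this is a bijection between the $m$ curves and the circles, and there are $m$ circles.

Now consider one curve $c$, and suppose after a Möbius map that its circle is $|\zeta|=1$. As $z\to c$, $\log|f|\to0$. Since $c$ is analytic, Schwarz reflection extends the harmonic function $\log|f|$, and with it $f$, analytically across $c$. On the side of $\Sigma$, $\log|f|$ has a fixed sign near $c$, so by the Hopf lemma its normal derivative on $c$ is not $0$, and $f'\neq0$ on $c$. The extension is injective on $c$: if two points of $c$ had the same image, the images of their one-sided neighborhoods in $\Sigma$ would overlap, contradicting injectivity of $f$ on $\Sigma$. Altogether the extension is locally conformal near $\bar\Sigma$ and injective on the compact set $\bar\Sigma$, hence injective on a neighborhood.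

Since $E,\ell,m$ are conformally invariant, we may replace $(\Sigma,v)$ by $(f(\Sigma),v\circ f^{-1})$. After a Möbius map, $\Sigma=\hat{\mathbb C}\setminus\bigcup_{i=1}^mH_i$ is as in Lemma 1.

**Step 2: choose the annulus.** Let $\mu$ be $v$-length $|dv|\,ds$ on $\partial\Sigma$, plus a unit mass spread uniformly on each circle $\partial H_i$. It has no atoms and total mass $w$. Apply Lemma 1. Thus $\kappa w\le\mu(D_s)\le\frac w2$ for $s\in(1,2)$, and (1) holds. Exclude the finitely many $s$ for which $C_s$ is tangent or equal to some $\partial H_i$. For the other $s$, $C_s\cap\partial\Sigma$ is finite and $\mu(C_s)=0$.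

**Step 3: find a short circle in it.** Let $L_s=\int_{C_s\cap\Sigma}|dv|\,ds$ and let $0<\delta\le m^{-1/2}$. The disc of radius $d(z)$ about $z\in\Sigma$ lies in $\Sigma$, so $|dv|\le c_1/d$ by (3). If $d\ge\delta$, then $\frac1d\le1+\int_\delta^1\mathbf 1_{\{d<t\}}\frac{dt}{t^2}$. Integrate this over the part $\{d\ge\delta\}$ of the annulus, and use Cauchy–Schwarz on $\{d<\delta\}$:
$$\int_1^2L_s\,ds=\int_{\Sigma\cap\{1<|z|<2\}}|dv|\,dA\le c_1\Big(3\pi+\int_\delta^1|N_t|\frac{dt}{t^2}\Big)+|N_\delta|^{1/2}E(\Sigma)^{1/2}.$$
For $t\le m^{-1/2}$ we have $mt^2\le\sqrt m\,t$, so $|N_t|\le2C_0\sqrt m\,t$ by (1), and $\int_\delta^{m^{-1/2}}|N_t|t^{-2}dt\le2C_0\sqrt m\log\frac1\delta$. For $t\ge m^{-1/2}$ use $|N_t|\le3\pi$: $\int_{m^{-1/2}}^1|N_t|t^{-2}dt\le3\pi\sqrt m$. Therefore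
$$\int_1^2L_s\,ds\le C\sqrt m\Big(1+\log\frac1\delta\Big)+C\big(\sqrt m\,\delta\,E(\Sigma)\big)^{1/2}.\tag{5}$$
Take $\delta=w^{-3}e^{-w^\beta}$, which is $\le m^{-1/2}$ since $w\ge m\ge1$. By (4), $\sqrt m\,\delta E(\Sigma)\le Cw^{1/2-3+2}\le C$. So the right side of (5) is at most $C\sqrt w(1+\log w+w^\beta)\le Cw^\sigma$. Here one sees why $\beta<\frac12$ is needed: the a priori bound costs $\log\frac1\delta\approx w^\beta$, and $\sqrt w\,w^\beta$ must be smaller than $w$. Fix a non-excluded $s\in(1,2)$ with $L_s\le Cw^\sigma$, and put $t=\mu(D_s)/w\in[\kappa,\frac12]$.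

**Step 4: describe the two pieces.** No hole contains $C_s$. Otherwise, since $s$ is not excluded, $C_s$ lies in the interior of some $H_i$. The complement of $\mathrm{int}\,H_i$ is connected and misses $C_s$, so one of the two components of $\hat{\mathbb C}\setminus C_s$ lies in $\mathrm{int}\,H_i$ and has $\mu$-measure $0$. But $\mu(D_s)\ge\kappa w$ and $\mu(\hat{\mathbb C}\setminus\bar D_s)\ge\frac w2$. So each hole either crosses $C_s$ (its boundary meets $C_s$ transversally in two points), or lies in $D_s$, or lies in $\hat{\mathbb C}\setminus\bar D_s$. Let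
$$P'=\Sigma\cap D_s,\qquad P''=\Sigma\setminus\bar D_s .$$
For a crossing hole, $\partial H_i\cap D_s$ is one open arc, a crosscut of $D_s$, which separates $D_s$ into $\mathrm{int}\,H_i\cap D_s$ and $D_s\setminus H_i$. Remove the crossing holes from $D_s$ one after another. Let $U$ be the Jordan domain obtained so far and $H_k$ the next hole. The holes are disjoint, so $\partial H_k\cap D_s$ lies in $U$, has its endpoints on $\partial U$, and is a crosscut of $U$. The connected set $\mathrm{int}\,H_k\cap D_s\subset U$ is open and closed in the complement of the crosscut in $U$, so it is one of the two Jordan domains into which the crosscut divides $U$. The other one, $U\setminus H_k$, is kept. The result is a Jordan domain with piecewise analytic boundary. At a corner it is locally the intersection of two domains with transversal smooth boundaries, so the interior angle is in $(0,\pi)$. $P'$ is this Jordan domain minus the holes contained in $D_s$. The same argument in the disc $\hat{\mathbb C}\setminus\bar D_s$ describes $P''$. Hence $P',P''$ are domains bounded by disjoint Jordan curves, whose numbers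 are
$$m(P')=1+\#\{i:H_i\subset D_s\},\qquad m(P'')=1+\#\{i:H_i\subset\hat{\mathbb C}\setminus\bar D_s\}.$$

**Step 5: count weights.** Each hole inside $D_s$ contributes its whole unit mass to $\mu(D_s)$, and similarly outside; the crossing holes only contribute boundary length. The new boundary has $v$-length $L_s$ on each side. So
$$\ell(P')+m(P')\le\mu(D_s)+L_s+1,\qquad\ell(P'')+m(P'')\le w-\mu(D_s)+L_s+1,$$
and $E(\Sigma)=E(P')+E(P'')$. Lemma 6 with $\varepsilon=\frac12$ gives admissible $\Sigma'\subset P'$, $\Sigma''\subset P''$ as required. $\square$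

*Proof of Proposition 7.* **Step 1: choose a comparison function.** Let $F(w)$ be the supremum of $E$ over admissible pairs of weight $\le w$, finite by (4). Fix $\theta\in(\sigma,1)$ and let $\eta=\min_{t\in[\kappa,1/2]}(t^\theta+(1-t)^\theta)-1>0$. With $C$ from Lemma 8, choose $w_0$ so large that for $w\ge w_0$
$$\eta w^\theta\ge2Cw^\sigma+5,\qquad(1-\kappa)w+Cw^\sigma+2\le\big(1-\tfrac\kappa2\big)w,\qquad\kappa w_0\ge2^{1/(1-\theta)} .$$
Let $\varphi(x)=a(x-x^\theta)$. It is nondecreasing for $x\ge1$, and at least $ax/2$ for $x\ge\kappa w_0$, because there $x^{\theta-1}\le\frac12$. Choose $a\ge1$ with $F(w_0)\le a\kappa w_0/2$. The term $-x^\theta$ is there to pay for the cuts: it is strictly larger, in total, after cutting.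

**Step 2: the claim.** *For $x\ge\kappa w_0$, every admissible pair of weight $\le x$ has $E\le\varphi(x)$.* If the weight is $\le w_0$, then $E\le F(w_0)\le\varphi(\kappa w_0)\le\varphi(x)$. For weights $w>w_0$ we argue by induction on the integer $i\ge0$ for which $w$ lies in $\big(w_0(1-\frac\kappa2)^{-i},w_0(1-\frac\kappa2)^{-i-1}\big]$. In Lemma 8, $x'\ge\kappa w$ and $x''\ge w/2$, so both are $\ge\kappa w_0$. Both are $\le(1-\kappa)w+Cw^\sigma+2\le(1-\frac\kappa2)w$, so the claim is already known for the two pieces, with $x',x''$ as bounds for their weights. Since $x'\ge tw$, $x''\ge(1-t)w$,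
$$E\le\varphi(x')+\varphi(x'')+1\le a(w+2Cw^\sigma+4)-a(1+\eta)w^\theta+1\le a(w-w^\theta)=\varphi(w)\le\varphi(x).$$

**Step 3: conclude.** $E\le aw$ if $w\ge\kappa w_0$, and $E\le F(w_0)\le F(w_0)w$ if $1\le w\le\kappa w_0$. So $C_*=\max(a,F(w_0))$ works. $\square$

## Gromov spheres through the center of a ball

**Lemma 9 (Gromov).** Let $M=S^2\times V$ with $V=T^{2n-2}$ a flat torus (a point if $n=1$) and a product symplectic form $\omega_M$. For every $\omega_M$-tame $J'$ and $q\in M$ there is a $J'$-holomorphic sphere through $q$ in the class $A=[S^2\times pt]$.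

*Proof* (Gromov, Invent. Math. 82 (1985); the tools used are in McDuff–Salamon, op. cit.). **Step 1: compactness.** $A$ generates $\pi_2(M)\cong\mathbb Z$, and a nonconstant pseudoholomorphic sphere has positive area, so its class is $kA$ with $k\ge1$. Hence $J'$-spheres in class $A$ are simple. A limiting bubble tree consists of nonconstant spheres, each of area at least $\omega_M(A)$, with total area $\omega_M(A)$; so there is only one, and no bubbling is possible. By Gromov compactness the space of $A$-spheres with one marked point, modulo reparametrization, is compact, uniformly over compact families of tame $J'$.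

**Step 2: a degree.** By the transversality theorem for simple curves, for generic tame $J'$ this space is a closed manifold of dimension $2n+2c_1(A)-6+2=2n$, as $c_1(A)=2$. A generic path of tame structures between two regular ones gives a compact cobordism. Hence the degree modulo $2$ of the evaluation map to $M$ is the same for all regular $J'$.

**Step 3: compute it.** For the standard split structure, an $A$-sphere projects to a null-homotopic, hence constant, holomorphic sphere in $V$. So the $A$-spheres are the $S^2\times\{pt\}$. The linearized operator is the Cauchy–Riemann operator on $\mathcal O(2)\oplus\mathcal O^{n-1}$ over $\mathbb{CP}^1$, which is onto, so the split structure is regular. The evaluation map is a diffeomorphism. So the degree is $1$, and evaluation is onto for generic $J'$.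

**Step 4: all $J'$.** An arbitrary tame $J'$ is a $C^\infty$-limit of generic ones. Apply compactness once more to spheres through $q$. $\square$

To extend the given $J$ from a ball to $M$ we need to interpolate between tame structures. The following correspondence makes this a cutoff in a convex set.

**Lemma 10.** Let $J_0$ be compatible with $\omega$ on a vector space, $\langle v,w\rangle=\omega(v,J_0w)$. Then $J'\mapsto S=(J'+J_0)^{-1}(J'-J_0)$ is a bijection from tame complex structures to $J_0$-antilinear maps of norm $<1$, with inverse $J'=J_0(1+S)(1-S)^{-1}$.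

*Proof.* Let $J'$ be tame. Then $\omega(v,(J'+J_0)v)>0$ for $v\ne0$, so $J'+J_0$ is invertible. From $(J'+J_0)J_0=J'(J'+J_0)$ we get $(J'+J_0)^{-1}J'=J_0(J'+J_0)^{-1}$. With $(J'-J_0)J_0=-J'(J'-J_0)$ this gives $SJ_0=-J_0S$. Also $1-S=(J'+J_0)^{-1}2J_0$ is invertible, and $(J'+J_0)S=J'-J_0$ rearranges to $J'(1-S)=J_0(1+S)$. Conversely, let $S$ be antilinear of norm $<1$. Then $1-S$ is invertible and $J'=J_0(1+S)(1-S)^{-1}=(1-S)J_0(1-S)^{-1}$ satisfies $J'^2=-1$. In both cases, for $v=(1-S)x$,
$$\omega(v,J'v)=\langle(1-S)x,(1+S)x\rangle=|x|^2-|Sx|^2 ,$$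
so tameness is equivalent to $\|S\|<1$. The relation $J'(1-S)=J_0(1+S)$ determines $J'$ from $S$ and $S$ from $J'$, so the two maps are inverse to each other. $\square$

**Set-up.** Fix $j$ with $R=R_j$ large; write $\hat x=x_j$, $\rho=\rho_j$, $\Phi=\Phi_j$. Let $M=S^2\times T^{2n-2}$, with $S^2$ of area $2\pi\rho^2$ and $T^{2n-2}=\mathbb R^{2n-2}/(2\rho\mathbb Z)^{2n-2}$. The ball $\{|y|<\rho\}$ lies in $\{|(y_1,y_2)|<\rho\}\times(-\rho,\rho)^{2n-2}$, which embeds symplectically in $M$, because the first factor has area $\pi\rho^2$. So regard $\Phi$ as an embedding $B(\hat x,R)\to M$. Let $J_0$ be the standard compatible structure on $M$, and let $S$ be the field corresponding by Lemma 10 to the tame structure $\Phi_*J$ on $\Phi(B(\hat x,R))$. Multiply $S$ by a cutoff function with values in $[0,1]$ which is $1$ on the compact set $\Phi(\bar B(\hat x,R-1))$ and has compact support in $\Phi(B(\hat x,R))$. The norm stays $<1$, so this gives a tame $J_R$ on $M$ with $J_R=\Phi_*J$ on $\Phi(\bar B(\hat x,R-1))$.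

By Lemma 9 there is a nonconstant $J_R$-holomorphic $u:S^2\to M$ with $u(x_0)=\Phi(\hat x)$ for some $x_0\in S^2$, and
$$\int_{S^2}u^*\omega_M=2\pi\rho^2 .\tag{6}$$

## Exponential growth of the area of the sphere

**The distance function on the sphere.** Let $b$ be the smoothed distance from $\hat x$ and $T=R-2$. Then $\{b\le T\}\subset\bar B(\hat x,R-1)$ is compact and $\{b<T\}\subset B(\hat x,R-1)$. Let $W=u^{-1}(\Phi(B(\hat x,R-1)))$ and $v=\Phi^{-1}\circ u:W\to\tilde X$, which is $J$-holomorphic. Put $\varrho=b\circ v$ on $W$, and let $\bar\varrho=\min(\varrho,T)$ on $W$, $\bar\varrho=T$ off $W$.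

The function $\bar\varrho$ is continuous on $S^2$. If $z_k\in W$ tends to $p\notin W$, a subsequence of $v(z_k)$ tends to some $y\in\bar B(\hat x,R-1)$ with $\Phi(y)=u(p)$. As $p\notin W$, $d(\hat x,y)=R-1$, so $b(y)\ge R-2=T$ and $\bar\varrho(z_k)\to T$. Clearly $\{\bar\varrho<T\}=u^{-1}\Phi(\{b<T\})\subset W$. This set is not all of $S^2$: otherwise $v$ maps $S^2$ to $\tilde X$ and $\int v^*d\lambda=0$ contradicts (6).

**The pieces.** Let $\mathcal R\subset(2,T)$ be the set of regular values of $\varrho$ in $(2,T)$, of full measure. For $r\in\mathcal R$, $\{\bar\varrho=r\}$ is a compact $1$-manifold in $W$ with $\{\bar\varrho<r\}$ locally on exactly one side. Let $\Sigma_r^0$ be the component of $\{\bar\varrho<r\}$ containing $x_0$; note $\bar\varrho(x_0)=b(\hat x)\le1<2$. It is a domain, not all of $S^2$, bounded by finitely many disjoint smooth circles. Each boundary circle $c$ bounds a closed disc $E_c$ on the side not containing $\Sigma_r^0$. For another boundary circle $c'$ we have $c'\subset\overline{\Sigma_r^0}$, so $c'$ lies outside $E_c$; hence these discs are pairwise disjoint. The set $\Sigma_r^0\cup\bigcup E_c$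 is open and closed, hence equal to $S^2$. So the components of $S^2\setminus\Sigma_r^0$ are finitely many closed discs $E_i$ with boundary in $\{\bar\varrho=r\}$.

**Definition (fillable disc).** $E_i$ is *fillable* if $E_i\subset\{\bar\varrho<T\}$. Put $\Sigma_r=\Sigma_r^0\cup\bigcup_{\text{fillable}}E_i$, let $m(r)$ be the number of unfillable $E_i$, $\ell(r)$ the $v$-length of $\partial\Sigma_r$, and $a(r)=E(v|_{\Sigma_r})$.

For example, if the sphere goes out beyond level $r$ in two fingers, one returning before level $T$ and one leaving the ball, then $\Sigma_r^0$ has two boundary circles. The first finger is fillable and is added to $\Sigma_r$; only the second counts, so $m(r)=1$. The reason for filling is that a short finger may carry too little area to pay for its own boundary circle, whereas an unfillable one must cross the whole range up to $T$.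

We have $m(r)\ge1$, as $S^2\not\subset\{\bar\varrho<T\}$. $\Sigma_r$ is a domain bounded by $m(r)$ smooth circles, and $\bar\Sigma_r\subset\{\bar\varrho<T\}\subset W$. By Proposition 7,
$$a(r)\le C_*(\ell(r)+m(r)),\qquad r\in\mathcal R .\tag{7}$$
We now bound $\ell$ and $m$ by increments of $a$.

**Step 1: the pieces are nested.** *If $r<r'$ in $\mathcal R$, then $\bar\Sigma_r\subset\Sigma_{r'}$.* The set $\overline{\Sigma_r^0}$ is connected, contains $x_0$, and $\bar\varrho\le r<r'$ on it, so it lies in $\Sigma_{r'}^0$. Let $E_i$ be fillable at level $r$. A point of $E_i\setminus\Sigma_{r'}^0$ lies in a complementary disc $E'$ of $\Sigma^0_{r'}$. This $E'$ is connected, disjoint from $\Sigma^0_r$ and meets $E_i$, so $E'\subset E_i\subset\{\bar\varrho<T\}$. Thus $E'$ is fillable at level $r'$, and the point lies in $\Sigma_{r'}$.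

**Step 2: increments bound lengths.** Let $r<r'$ in $\mathcal R$, and let $L(s)=L_{r,r'}(s)$ be the $v$-length of $\{\varrho=s\}\cap(\Sigma_{r'}\setminus\Sigma_r)$, a measurable function of $s$ by the coarea formula. For $s\in\mathcal R\cap(r,r')$, Step 1 gives $\partial\Sigma_s\subset\Sigma_{r'}$ and $\Sigma_r\subset\Sigma_s$, so $\partial\Sigma_s\subset\{\varrho=s\}\cap(\Sigma_{r'}\setminus\Sigma_r)$ and $\ell(s)\le L(s)$. Since $|d\varrho|\le K|dv|$,
$$a(r')-a(r)=\int_{\Sigma_{r'}\setminus\Sigma_r}|dv|^2dA\ge\frac1K\int_{\Sigma_{r'}\setminus\Sigma_r}|dv||d\varrho|\,dA\ge\frac1K\int_r^{r'}L(s)\,ds .\tag{8}$$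

**Step 3: increments bound the number of unfillable discs.** *If $r,r'\in\mathcal R$ and $r'\ge r+1$, then*
$$a(r')-a(r)\ge c_2\,m(r) .\tag{9}$$
Let $E_i$ be unfillable at level $r$. A path in $E_i$ from $\partial E_i$, where $\bar\varrho=r$, to a point with $\bar\varrho=T$ has a first point $x$ with $\bar\varrho(x)=r+\frac12$. The initial segment lies in $\{\bar\varrho<r'\}$ and starts in $\overline{\Sigma_r^0}\subset\Sigma_{r'}^0$, so $x\in\Sigma_{r'}^0\cap E_i$. Let $Q\ni x$ be the component of $v^{-1}(B(v(x),\tau))$ in $W$. Since $b$ is $K$-Lipschitz and $K\tau\le\frac14$, we have $r+\frac14\le\varrho\le r+\frac34$ on $Q$. Hence: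

* $\bar Q\subset\{\bar\varrho<T\}$ is compact in $W$;
* $Q\subset\Sigma_{r'}^0$, as $Q$ is connected, contains $x$ and lies in $\{\bar\varrho<r'\}$;
* $Q$ does not meet $\partial E_i\subset\{\varrho=r\}$ and contains $x\in E_i$, so $Q\subset E_i\setminus\partial E_i$.

Also $v|_Q$ is nonconstant. Otherwise $v=v(x)$ on the connected set $\bar Q$, so $\bar Q\subset Q$; then $Q$ is open and closed in $S^2$, so $Q=S^2$ and $u$ is constant, contradicting (6). By Lemma 5, $E(v|_Q)\ge c_2$. The discs $E_i$ are disjoint from each other, and the unfillable ones are disjoint from $\Sigma_r$. So the $m(r)$ sets $Q$ are disjoint and lie in $\Sigma_{r'}\setminus\Sigma_r$, which gives (9).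

**Step 4: the start.** The component $Q$ of $v^{-1}(B(\hat x,\tau))$ containing $x_0$ lies in $\{\varrho\le\frac54\}$, hence in $\Sigma_r^0$ for all $r\in\mathcal R$. Its closure is compact in $W$ and $v|_Q$ is nonconstant, as in Step 3. By Lemma 5, $a(r)\ge c_2$ for all $r\in\mathcal R$.

**Step 5: the growth factor.** Let $r,r+2\in\mathcal R$. By (8) for $(r,r+2)$, $\int_r^{r+1}L\,ds\le K(a(r+2)-a(r))$. So there is $s\in\mathcal R\cap(r,r+1)$ with $\ell(s)\le L(s)\le K(a(r+2)-a(r))$. By (9) for $(s,r+2)$, $m(s)\le c_2^{-1}(a(r+2)-a(s))\le c_2^{-1}(a(r+2)-a(r))$. With Step 1 and (7),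
$$a(r)\le a(s)\le C_4\big(a(r+2)-a(r)\big),\qquad C_4=C_*(K+c_2^{-1}),$$
that is, $a(r+2)\ge q\,a(r)$ with $q=1+\frac1{C_4}>1$.

**Step 6: the contradiction.** Choose $r_0\in(2,3)$ with $r_0+2i\in\mathcal R$ for all integers $i\ge0$ with $r_0+2i<T$; this is true for almost every $r_0$. Take $i=\lfloor(T-4)/2\rfloor$; then $r_0+2i<T$. By Steps 4 and 5, (6), and since $u^*\omega_M\ge0$ everywhere and $u^*\omega_M=v^*\omega$ on $W$,
$$c_2\,q^{(R_j-6)/2-1}\le a(r_0+2i)\le2\pi\rho_j^2 .$$
The numbers $c_2$ and $q>1$ do not depend on $j$. Taking logarithms, dividing by $R_j$ and letting $j\to\infty$, we get $\frac12\log q\le0$ from $\log\rho_j/R_j\to0$, a contradiction. So the conclusion of Theorem B cannot fail. Theorem B is proved, and with the verification of (A1) and (A2) for nilpotent groups, so is Theorem A. $\blacksquare$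

With $G=H\times\mathbb R$: every almost complex structure on the Kodaira–Thurston manifold tamed by an invariant symplectic form admits a nonconstant $J$-holomorphic map $\mathbb C\to X$. The same holds for all symplectic nilmanifolds, and $G=\mathbb R^{2n}$ gives Bangert's theorem.

## Non-invariant forms, and the exponential threshold in (A2)

**Corollary C.** A nonconstant $J$-holomorphic map $\mathbb C\to X$ also exists for every tame $J$ (a) if $\omega=f^*\omega_0$ with $f$ a diffeomorphism onto a nilmanifold and $\omega_0$ invariant; this includes any $\omega$ on a nilmanifold joined to an invariant form by a path of cohomologous symplectic forms; (b) for every closed $(X,\omega)$ having a finite cover as in (a).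

*Proof.* (a) If $J$ is tamed by $f^*\omega_0$, then $f_*J$ is tamed by $\omega_0$. Compose a plane for $f_*J$, given by Theorem A, with $f^{-1}$. If $\omega$ and $\omega_0$ are joined by a path of cohomologous symplectic forms, Moser's theorem provides $f$. (b) Lift $J$ and $\omega$ to the finite cover, take a plane there and project it. The projection is a local diffeomorphism, so the result is nonconstant. $\blacksquare$

**Proposition D.** In (A2), the condition $\log\rho_j/R_j\to0$ cannot be replaced by $\log\rho_j\le\varepsilon R_j$ for a fixed $\varepsilon>0$.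

*Proof.* Let $X$ be a closed surface of genus $\ge2$ with a hyperbolic metric and its area form $\omega$.

**Step 1: (A1) holds.** Given a loop of length $\ell$ in the hyperbolic plane, use polar coordinates at its starting point and $\lambda=(\cosh r-1)\,d\theta$, so that $d\lambda=\sinh r\,dr\wedge d\theta=\omega$. Along the loop $r\le\ell/2$, and on unit vectors $|\lambda|\le\frac{\cosh r-1}{\sinh r}=\tanh\frac r2\le\frac r2$. So $|\Omega(\gamma)|\le\ell^2/4$.

**Step 2: the weakened (A2) holds.** A ball of radius $R$ has area $2\pi(\cosh R-1)$. The map $(r,\theta)\mapsto(2\sinh\frac r2,\theta)$ in polar coordinates is a symplectomorphism onto the planar disc of radius $\rho=2\sinh\frac R2=(2\cosh R-2)^{1/2}\le e^{R/2}$: with $p=2\sinh\frac r2$ we have $p^2/2=\cosh r-1$, hence $p\,dp=\sinh r\,dr$. Multiply lengths by a large constant $\Lambda$, keeping $\omega$. This preserves (A1), and $\log\rho\le R/2$ turns into $\log\rho\le R/(2\Lambda)\le\varepsilon R$ for the new radius.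

**Step 3: there is no plane.** For any tame $J$, $(X,J)$ is a Riemann surface of genus $\ge2$, whose universal cover is the disc. A holomorphic map $\mathbb C\to X$ lifts to the disc and is constant by Liouville's theorem. $\blacksquare$
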